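\title{Koszulness of diagonal subalgebras of Rees algebras of complete intersections}

\begin{abstract}
Let $A$ be a Koszul ring over a field $K$ and let $I\subseteq A$ be generated by a regular sequence of $k$ forms of degree $d$. We answer the question whether the algebra $K[(I^e)_{ed+c}]$ is Koszul for all $c\ge d/2$ and $e>0$. The answer is no: for $k\ge4$, $d=5$ and $c=3$ the algebra is not Koszul, for every field, every $A$ and every $e$. In characteristic $0$ we determine all Koszul cases; for $k\ge2$ the sharp uniform bound is $c\ge\frac{m}{m+1}d$ with $m=\lfloor k/2\rfloor$. An example shows that this classification fails in characteristic $2$.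
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $K$ be a field. A commutative graded $K$-algebra $A=\bigoplus_{i\ge0}A_i$ is \emph{standard graded} if $A_0=K$ and $A$ is generated by finitely many elements of degree $1$. It is a \emph{Koszul ring} if the minimal graded free resolution of $K=A/A_+$ over $A$ is linear, that is, if its $i$-th term is generated in degree $i$ for every $i$. The second term of this resolution records the defining relations of $A$, so a Koszul ring is \emph{quadratic}: it is the quotient of the polynomial ring on $A_1$ by an ideal generated by quadrics. Koszulness asks that all higher syzygies of $K$ also have the lowest possible degree.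

Throughout the paper, $A$ is a Koszul ring, $f_1,\dots,f_k$ ($k\ge1$) is a regular sequence of forms of degree $d\ge1$ in $A$, and $I=(f_1,\dots,f_k)$. For integers $e\ge1$ and $c\ge0$ we put
\[
R=K[(I^e)_{ed+c}]\subseteq A,
\]
the subalgebra generated by the forms of degree $ed+c$ in $I^e$, graded so that these forms have degree $1$. The space $(I^n)_{nd+g}$ is spanned by the products of an element of $A_g$ with a monomial of degree $n$ in the $f_j$, and $A_{cs}=(A_c)^s$. Hence $R_s=(I^{es})_{(ed+c)s}$, and $R$ is a diagonal subalgebra of the Rees algebra $\operatorname{Rees}(I)=\bigoplus_{n\ge0}I^nt^n$.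

When is $R$ Koszul? If $c=0$, then $R$ is the $e$-th Veronese subring of the polynomial ring $K[f_1,\dots,f_k]$. If $k=1$ and $c\ge1$, then $R$ is isomorphic to the $c$-th Veronese subring of $A$. Both rings are Koszul (Corollary~\ref{cor:diag}). Let $k\ge2$ and $c\ge1$, and write $\operatorname{Rees}(I)$ as a quotient of $A[y_1,\dots,y_k]$ by $y_j\mapsto f_jt$. The relations $f_jy_l-f_ly_j$ have degree $d$ in $A$, while an element of $R_s$ has degree $cs$ in $A$. So these relations first appear in $R$ in degree $\lceil d/c\rceil$, which is at most $2$ exactly when $c\ge d/2$. In fact $R$ is quadratic if and only if $c\ge d/2$ (Proposition~\ref{prop:quad}). One may therefore hope that the necessary condition $c\ge d/2$ is also sufficient, and two known results, which we quote, point in that direction.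
\begin{itemize}
\item[(i)] If $A$ is a polynomial ring and $k=3$, then $R$ is Koszul for all $c\ge d/2$ and $e>0$.
\item[(ii)] For every Koszul ring $A$ and every $k$, the algebra $R$ is Koszul for all $c\ge d(k-1)/k$ and $e>0$.
\end{itemize}
The following question is taken from \cite{Kumar}.

\medskip
\noindent\textbf{Question.} \emph{Is $K[(I^e)_{ed+c}]$ Koszul for all integers $c\ge d/2$ and $e>0$, whatever $A$, $k$ and $d$ are?}
\medskip

The answer is no. By (ii) only $c<d$ is in doubt. For $1\le c<d$ we put
\[
d'=d-c,\qquad c=\nu d'+\kappa\quad(0\le\kappa<d'),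
\]
and, if $\kappa>0$,
\[
r=\lceil d'/\kappa\rceil\ge2,\qquad q=\nu r+1 .
\]

\begin{theorem}\label{thm:non}
Let $K$ be any field, $A$ any Koszul ring and $e\ge1$. Let $1\le c<d$, $\kappa>0$ and $k\ge q+1$. Then $\operatorname{Tor}^R_{q+1}(K,K)_{q+r}\ne0$. Since $r\ge2$, the algebra $R$ is not Koszul.
\end{theorem}

For $d=5$ and $c=3\ge d/2$ we have $d'=2$, $\nu=\kappa=1$, $r=2$ and $q=3$. So $\operatorname{Tor}^R_4(K,K)_5\ne0$ whenever $k\ge4$, over every field, for every Koszul ring $A$ that contains such a regular sequence and for every $e\ge1$. This answers the Question. For example, $K[(x_1^5,\dots,x_4^5)_8]\subset K[x_1,\dots,x_4]$ is not Koszul.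

In characteristic $0$ there is no other obstruction.

\begin{theorem}\label{thm:yes}
Let $\operatorname{char}K=0$. Let $1\le c<d$, and suppose that $\kappa=0$ or $k\le q$. Then $R$ is Koszul, for every Koszul ring $A$ and every $e\ge1$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\operatorname{char}K=0$.
\begin{itemize}
\item[(a)] $R$ is Koszul if and only if $c=0$, or $c\ge d$, or $1\le c<d$ and ($\kappa=0$ or $k\le q$).
\item[(b)] For $k\ge2$ let $m=\lfloor k/2\rfloor$. Then $R$ is Koszul for all $c\ge\frac{m}{m+1}d$, and the constant $\frac{m}{m+1}$ cannot be lowered.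
\item[(c)] For fixed $k$, the statement ``$R$ is Koszul for all $A$, $d$, $e$ and all $c\ge d/2$'' is true if and only if $k\le3$.
\end{itemize}
\end{corollary}

\begin{proposition}\label{prop:two}
Theorem~\ref{thm:yes} fails in characteristic $2$: for $k\ge6$ the algebra $K[x_i^2x_j:1\le i,j\le k]$, which is $R$ for $A=K[x_1,\dots,x_k]$, $f_i=x_i^2$, $d=2$, $c=e=1$, is not Koszul if $\operatorname{char}K=2$. By Theorem~\ref{thm:yes} it is Koszul in characteristic $0$.
\end{proposition}

\subsection*{The meaning of $r$ and $q$}
The relations $f_jy_l-f_ly_j$ are the first term of a free resolution of $\operatorname{Rees}(I)$ over $A[y]$ of length $k-1$ (Section~\ref{sec:rees}). For $1\le j\le k-1$ its $j$-th term has generators of degree $jd$ in $A$. Such a generator contributes to degree $s$ of the diagonal with a coefficient from $A_{cs-jd}$. Put $\rho=s-j$; this is the excess of the internal degree over the homological degree. Then $cs-jd=c\rho-d'j$, so the pairs that occur are the lattice points of the cone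
\[
\Sigma=\{(\rho,j)\in\mathbb N^2:\ d'j\le c\rho\}
\]
of height $j\le k-1$. The points of $\Sigma$ with $\rho=1$ are $(1,0),\dots,(1,\nu)$, and their sums are the points with $j\le\nu\rho$. The point $(r,q)$ is the first point of $\Sigma$ that is not such a sum; see Figure~\ref{fig:cone}.

\begin{lemma}\label{lem:cone}
Let $1\le c<d$. If $(\rho,j)\in\Sigma$ and $j>\nu\rho$, then $\kappa>0$, $\rho\ge r$ and $j\ge q$. If $\kappa>0$, then $\tau:=cr-d'q$ equals $\kappa r-d'$ and satisfies $0\le\tau<\kappa$; in particular $(r,q)\in\Sigma$.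
\end{lemma}

\begin{proof}
From $d'(\nu\rho+1)\le d'j\le c\rho=\nu d'\rho+\kappa\rho$ we get $d'\le\kappa\rho$. So $\kappa>0$ and $\rho\ge r$, and then $j\ge\nu\rho+1\ge q$. Further, $cr-d'q=(\nu d'+\kappa)r-d'(\nu r+1)=\kappa r-d'$, and $r-1<d'/\kappa\le r$ gives $0\le\kappa r-d'<\kappa$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[->] (0,0) -- (3.7,0) node[right] {$\rho$};
\draw[->] (0,0) -- (0,5) node[above] {$j$};
\draw (0,0) -- (3.2,4.8) node[right] {$2j=3\rho$};
\draw[dashed] (0,0) -- (3.4,3.4) node[right] {$j=\rho$};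
\fill (0,0) circle (2pt) (1,0) circle (2pt) (1,1) circle (2pt) (2,0) circle (2pt) (2,1) circle (2pt) (2,2) circle (2pt) (3,0) circle (2pt) (3,1) circle (2pt) (3,2) circle (2pt) (3,3) circle (2pt);
\draw[fill=white] (2,3) circle (2.5pt) (3,4) circle (2.5pt);
\node[left] at (1.9,3.1) {$(2,3)$};
\node[below] at (1,0) {$1$};
\node[below] at (2,0) {$2$};
\node[below] at (3,0) {$3$};
\end{tikzpicture}
\caption{The lattice points $(\rho,j)$ with $0\le d'j\le c\rho$ and $\rho\le3$ for $d=5$, $c=3$, $d'=2$. Black points are sums of the points $(1,0)$ and $(1,1)$; white points are not. The first white point $(r,q)=(2,3)$ has height $3$, and heights up to $k-1$ occur, so it is present exactly when $k\ge4$.}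
\label{fig:cone}
\end{figure}

Thus the hypothesis ``$\kappa=0$ or $k\le q$'' says that every point of $\Sigma$ of height at most $k-1$ is a sum of points with $\rho=1$. The other bounds are also visible here. For $1\le c<d$, the inequality $c\ge d/2$ means $c\ge d'$, that is $\nu\ge1$: height $1$ occurs at $\rho=1$. The inequality $c\ge d(k-1)/k$ of (ii) means $c\ge(k-1)d'$, that is $\nu\ge k-1$: all heights occur at $\rho=1$. For $\kappa>0$ the criterion of Theorems~\ref{thm:non} and~\ref{thm:yes} is $\nu r\ge k-1$.

\subsection*{Plan}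
Section~\ref{sec:tor} collects degree bounds for $\operatorname{Tor}$, among them one lemma on diagonals of bigraded algebras that is used three times. Section~\ref{sec:rees} describes the resolution of the Rees algebra. Section~\ref{sec:non} proves Theorem~\ref{thm:non}, first for a rational quartic curve. Theorem~\ref{thm:yes} is proved in two stages: Section~\ref{sec:C} shows that an algebra $C\subseteq A\otimes\bigwedge K^{k-1}$ with components indexed by $\Sigma$ is Koszul, and Section~\ref{sec:yes} passes from $C$ to $R$ through vector bundles on $\mathbf P^{k-1}$. Sections~\ref{sec:cor} and~\ref{sec:two} prove Corollary~\ref{cor:main} and Proposition~\ref{prop:two}.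

\section{Degrees of Tor and diagonal subalgebras}\label{sec:tor}

An exterior algebra will enter in Section~\ref{sec:C}, so we allow noncommutative algebras. Let $\Lambda=\bigoplus_{i\ge0}\Lambda_i$ be a graded $K$-algebra with $\Lambda_0=K$, and let $N$ be a graded left module that is zero in low degrees. We write $N(a)_n=N_{a+n}$ and
\[
t_j(N)=t_j^\Lambda(N)=\sup\{s:\operatorname{Tor}^\Lambda_j(K,N)_s\ne0\},
\]
with $t_j(N)=-\infty$ if the group is zero. The module $N$ has a minimal graded free resolution, and its $j$-th term is generated in the degrees in which $\operatorname{Tor}_j^\Lambda(K,N)$ is nonzero; the same holds with bigradings. The group $\operatorname{Tor}^\Lambda_j(K,K)$ lives in degrees $\ge j$. We call $\Lambda$ \emph{Koszul} if $t_j(K)\le j$ for all $j$. The case $j=1$ says that $\Lambda$ is generated in degree $1$, and for a standard graded ring this is the definition of Section~\ref{sec:intro}. A standard graded ring is quadratic if and only if $t_2(K)\le2$.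

We use without comment that $t_j(N(-\sigma))=t_j(N)+\sigma$, that $t_j$ of a direct sum is the supremum of the $t_j$ of the summands, and that an exact sequence $0\to N'\to N\to N''\to0$ gives
\begin{equation}\label{eq:ses}
t_j(N)\le\max\{t_j(N'),t_j(N'')\},\qquad t_j(N'')\le\max\{t_j(N),t_{j-1}(N')\}.
\end{equation}
The complexes that we can write down are rarely free and sometimes not exact. The next lemma says what they still give.

\begin{lemma}\label{lem:H}
Let $N_\bullet\colon\cdots\to N_1\to N_0\to0$ be a complex of graded left $\Lambda$-modules with homology modules $\mathcal H_l$.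
\begin{itemize}
\item[(a)] $t_j(N_0)\le\max\Big\{\max_{1\le i\le j+1}t_{j-i+1}(N_i),\ \max_{0\le l\le j}t_{j-l}(\mathcal H_l)\Big\}$.
\item[(b)] If $\mathcal H_l=0$ for $l>0$, then $t_j(\mathcal H_0)\le\max_{0\le i\le j}t_{j-i}(N_i)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $T\to K$ be a graded free resolution of the right module $K$. The double complex $T\otimes_\Lambda N_\bullet$ lies in the first quadrant, so both of its spectral sequences converge. One shows that $H_j(T\otimes N_\bullet)$ has a finite filtration whose quotients are subquotients of the groups $\operatorname{Tor}_{j-i}(K,N_i)$, $0\le i\le j$; the other shows the same with the groups $\operatorname{Tor}_{j-l}(K,\mathcal H_l)$, $0\le l\le j$. In (b) we have $H_j(T\otimes N_\bullet)=\operatorname{Tor}_j(K,\mathcal H_0)$, and the first filtration gives the bound. For (a), the exact sequence of complexes $0\to N_0\to N_\bullet\to N_{\ge1}\to0$ gives an exact sequence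
\[
H_{j+1}(T\otimes N_{\ge1})\to\operatorname{Tor}_j(K,N_0)\to H_j(T\otimes N_\bullet).
\]
Apply the first filtration to the left term and the second to the right term.
\end{proof}

Now let $\Lambda=\bigoplus_{(a,b)\in\mathbb N^2}\Lambda_{(a,b)}$ be bigraded with $\Lambda_{(0,0)}=K$, and fix $c,e\ge1$. For a bigraded module $N$ put $N_\Delta=\bigoplus_sN_{(cs,es)}$. \emph{Slicing} $N\mapsto N_\Delta$ is an exact functor to graded $\Lambda_\Delta$-modules, so it turns $\Lambda$-free resolutions into exact complexes. The slice of a shifted free module is not free; it is a shift of one of the modules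
\[
\Lambda_{[u,v]}=\bigoplus_{s\ge0}\Lambda_{(cs+u,\,es+v)},\qquad u,v\ge0 .
\]
So we have to bound the $\operatorname{Tor}$ degrees of all these modules at once. Let $\Lambda'$ and $\Lambda''$ be the quotients of $\Lambda$ by the ideals $\bigoplus_{a\ge1}\Lambda_{(a,b)}$ and $\bigoplus_{b\ge1}\Lambda_{(a,b)}$.

\begin{lemma}[Slicing]\label{lem:slice}
Suppose that the left modules $\Lambda'$ and $\Lambda''$ have bigraded free resolutions with $0$-th term $\Lambda$ whose $m$-th terms, for $m\ge1$, are generated in bidegrees $(a,b)\in\mathbb N^2$ with $a+b\le m$, and with $a\ge1$ for $\Lambda'$ and $b\ge1$ for $\Lambda''$. Then $\Lambda_\Delta$ is Koszul, and over $\Lambda_\Delta$ we have, for all $j$ and all $u,v,g,h\ge0$,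
\[
t_j(\Lambda_{[u,v]})\le j,\qquad t_j\big(\Lambda(-g,-h)_\Delta\big)\le j+\max\{\lceil g/c\rceil,\lceil h/e\rceil\}.
\]
\end{lemma}

\begin{proof}
We prove the first bound by induction on $j$ and, for fixed $j$, on $u+v$. The module $\Lambda_{[0,0]}=\Lambda_\Delta$ is free. Let $u\ge1$, and take the components of bidegrees $(cs+u,es+v)$, $s\ge0$, of the resolution of $\Lambda'$. Since $\Lambda'$ vanishes in these bidegrees, we get a complex $N_\bullet$ with $N_0=\Lambda_{[u,v]}$ and no homology. A summand $\Lambda(-a,-b)$ of the $m$-th term, $m\ge1$, contributes to $N_m$ the summand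
\[
\bigoplus_{s\ge0}\Lambda_{(cs+u-a,\,es+v-b)}=\Lambda_{[c\sigma+u-a,\,e\sigma+v-b]}(-\sigma),\qquad \sigma=\max\{0,\lceil\tfrac{a-u}{c}\rceil,\lceil\tfrac{b-v}{e}\rceil\}.
\]
Here $\sigma\le m-1$, because $a-u\le m-1$ and $b\le m-a\le m-1$. For $m=1$ we have $(a,b)=(1,0)$, the summand is $\Lambda_{[u-1,v]}$, and $t_j(N_1)\le j$ by induction on $u+v$. For $m\ge2$ induction on $j$ gives $t_{j-m+1}(N_m)\le(m-1)+(j-m+1)=j$. Lemma~\ref{lem:H}(a) gives $t_j(\Lambda_{[u,v]})\le j$. If $v\ge1$, use $\Lambda''$ and exchange the roles of the two degrees.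

The second bound follows, because $\Lambda(-g,-h)_\Delta=\Lambda_{[c\sigma-g,\,e\sigma-h]}(-\sigma)$ with $\sigma=\max\{\lceil g/c\rceil,\lceil h/e\rceil\}$. Finally $\Lambda'_\Delta=K$, so the slice of the resolution of $\Lambda'$ resolves $K$. Its $m$-th term has $t_{j-m}\le(j-m)+m$ by the second bound, since $a,b\le m$. Lemma~\ref{lem:H}(b) gives $t_j(K)\le j$.
\end{proof}

\begin{corollary}\label{cor:diag}
Let $\Lambda$ be a Koszul algebra.
\begin{itemize}
\item[(a)] Let $y_1,\dots,y_n$ be central variables, and give $\Lambda_i$ bidegree $(i,0)$ and $y_j$ bidegree $(0,1)$. Then the conclusions of Lemma~\ref{lem:slice} hold for $\Lambda[y_1,\dots,y_n]$ and all $c,e\ge1$.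
\item[(b)] For $a\ge1$ the Veronese algebra $\Lambda^{(a)}=\bigoplus_s\Lambda_{as}$ is Koszul, and for $g\ge0$ the $\Lambda^{(a)}$-module $\bigoplus_s\Lambda_{as-g}$ has $t_j\le j+\lceil g/a\rceil$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) The two quotients are $K[y]$ and $\Lambda$. The first is resolved by the linear resolution of $K$ over $\Lambda$ tensored with $K[y]$, with generators in bidegrees $(m,0)$. The second is resolved by the Koszul complex on $y$, with generators in bidegrees $(0,m)$.
(b) Take $n=1$ and $(c,e)=(a,1)$ in (a). Then $\Lambda[y]_\Delta\cong\Lambda^{(a)}$ and $\Lambda[y](-g,0)_\Delta\cong\bigoplus_s\Lambda_{as-g}$.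
\end{proof}

\subsection*{The bar complex}
The \emph{reduced bar complex} of $\Lambda$ has terms $\operatorname{Bar}_\ell(\Lambda)=\Lambda_+^{\otimes\ell}$, with elements written $[a_1|\cdots|a_\ell]$, and differential
\[
\partial[a_1|\cdots|a_\ell]=\sum_{i=1}^{\ell-1}(-1)^i[a_1|\cdots|a_ia_{i+1}|\cdots|a_\ell].
\]
The \emph{one-sided} bar complex $\Lambda\otimes\operatorname{Bar}(\Lambda)$ has the left $\Lambda$-linear differential $a_0[a_1|\cdots|a_\ell]\mapsto a_0a_1[a_2|\cdots|a_\ell]+a_0\,\partial[a_1|\cdots|a_\ell]$. It is exact in positive internal degrees: the map that sends $a_0[a_1|\cdots|a_\ell]$ to $[a_0|a_1|\cdots|a_\ell]$ for $a_0\in\Lambda_+$ and to $0$ for $a_0\in\Lambda_0$ is a contracting homotopy there. So it is a free resolution of $K$, and $H_\ell(\operatorname{Bar}(\Lambda))=\operatorname{Tor}^\Lambda_\ell(K,K)$. The definitions and the homotopy make sense, word for word, for a graded sheaf of $\mathcal O$-algebras with $\mathcal O$ in degree $0$.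

\section{The Rees algebra and its resolution}\label{sec:rees}

Let $S=A[y_1,\dots,y_k]$ with $A_i$ in bidegree $(i,0)$ and $y_j$ in bidegree $(0,1)$. Give $\mathcal R=\operatorname{Rees}(I)$ the bigrading $\mathcal R_{(g,n)}=(I^n)_{nd+g}t^n$; these spaces are zero for $g<0$. Then $y_j\mapsto f_jt$ makes $\mathcal R$ a bigraded quotient of $S$. Let $c\ge1$ and slice along $(cs,es)$. We have $R=\mathcal R_\Delta$, and $R$ is a quotient of $U:=S_\Delta$. By Corollary~\ref{cor:diag}(a), $U$ is Koszul and
\begin{equation}\label{eq:U}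
t_j^U\big(S(-g,-h)_\Delta\big)\le j+\max\{\lceil g/c\rceil,\lceil h/e\rceil\}\qquad(g,h\ge0).
\end{equation}

The regular sequence enters through one fact. Let $P=K[z_1,\dots,z_k]$ with $\deg z_i=d$ act on $A$ by $z_i\mapsto f_i$. The group $\operatorname{Tor}_1^P(K,A)$ is the first Koszul homology of $f_1,\dots,f_k$ on $A$, which is zero. So the minimal resolution of $A$ over $P$ stops at once:
\begin{equation}\label{eq:free}
A\ \text{is a free graded $P$-module.}
\end{equation}
In particular $P\to A$ is injective, and $A\otimes_P(z)^n=I^n$, so $\mathcal R=A\otimes_P\operatorname{Rees}_P(z)$, where $\operatorname{Rees}_P(z)$ is the Rees algebra of $(z_1,\dots,z_k)\subset P$.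

We recall two standard facts, valid over every field. The ring $\operatorname{Rees}_P(z)$ is the quotient of $P[y]$ by the ideal of $2\times2$ minors of the generic matrix with rows $(z_j)$ and $(y_j)$, and the Eagon--Northcott complex of this matrix is a free resolution of the quotient. By \eqref{eq:free} the functor $A\otimes_P-$ is exact, so we obtain a bigraded $S$-free resolution $F$ of $\mathcal R$ with $F_0=S$ and
\[
F_i=\bigoplus_{\substack{a+b=i+1\\ a,b\ge1}}F_{a,b},\qquad F_{a,b}=\textstyle\bigwedge^{a+b}K^k\otimes S(-ad,-b),\qquad 1\le i\le k-1 .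
\]
The summand $F_{a,b}$ belongs to the divided power $\epsilon_1^{(a-1)}\epsilon_2^{(b-1)}$. Let $\varepsilon_1,\dots,\varepsilon_k$ be the basis of $K^k$, and for a sequence $g=(g_1,\dots,g_k)$ let $\iota_g$ be the differential of the Koszul complex on $g$, that is, the contraction with $\varepsilon_l\mapsto g_l$. Up to signs, which play no role, the map $F_1\to F_0$ sends $\varepsilon_j\wedge\varepsilon_l$ to $f_jy_l-f_ly_j$, and for $i\ge2$ the differential on $F_{a,b}$ is the sum of $\iota_f\colon F_{a,b}\to F_{a-1,b}$ (if $a\ge2$) and $\iota_y\colon F_{a,b}\to F_{a,b-1}$ (if $b\ge2$).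

\begin{proposition}\label{prop:quad}
Let $k\ge2$ and $c\ge1$. Then $R$ is quadratic if and only if $c\ge d/2$.
\end{proposition}

\begin{proof}
The kernel of $U\to R$ is the image of $F_{1\Delta}$, a sum of copies of $S(-d,-1)_\Delta$. If $c\ge d/2$, this module is generated in degrees $\le2$ by \eqref{eq:U} with $j=0$. Since $U$ is quadratic, $R$ is the quotient of the polynomial ring on $U_1$ by linear forms and quadrics, so $R$ is quadratic. If $c<d/2$, then $\nu=0$, $\kappa=c>0$ and $q=1$, and Theorem~\ref{thm:non}, whose proof does not use this proposition, gives $t_2^R(K)\ge1+r\ge3$.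
\end{proof}

So the counterexamples with $d=5$, $c=3$ are quadratic algebras whose failure to be Koszul shows at the fourth step of the resolution of $K$.

\section{The obstruction}\label{sec:non}

\subsection{The rational quartic}
The smallest case of Theorem~\ref{thm:non} contains the three steps of the proof.

\begin{example}\label{ex:quartic}
Let $A=K[x_1,x_2]$, $f_i=x_i^3$, $d=3$, $k=2$, $c=e=1$. Then $d'=2$, $\nu=0$, $\kappa=1$, $r=2$, $q=1$, and the theorem asserts $\operatorname{Tor}_2^R(K,K)_3\ne0$. Here $R=K[x_1^4,x_1^3x_2,x_1x_2^3,x_2^4]$ and $\mathcal R=S/(\phi)$ with $\phi=x_1^3y_2-x_2^3y_1$ of bidegree $(3,1)$. The kernel of $U\to R$ is zero in degrees $\le2$ and equals $\phi K[y]_2$ in degree $3$, so $R$ needs cubic relations. With $\alpha=x_1y_1$, $\beta=x_2y_1$, $\gamma=x_1y_2$, one of them is $\phi y_1^2=\alpha^2\gamma-\beta^3$. We now detect this relation in a way that extends to higher syzygies.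

\emph{First step.} Let $L$ be the Koszul complex on $x_1,x_2$ over $A$. The complex $(S\otimes_AL)_\Delta$ resolves $K[y]_\Delta=K$ over $U$. Its analogue over $R$ is
\[
Y=(\mathcal R\otimes_AL)_\Delta\colon\quad 0\to\mathcal R(-2,0)_\Delta\to\mathcal R(-1,0)_\Delta^{\,2}\xrightarrow{(x_1,x_2)}R .
\]
We have $H_0(Y)=K$. In degrees $\le2$ the two complexes agree, so $H_1(Y)$ vanishes there. In degree $3$ the pair $\zeta=(x_1^2y_1^2y_2,\,-x_2^2y_1^3)$ is a cycle, since its image is $\phi y_1^2=0$. It is not a boundary: boundaries have the form $(-x_2h,x_1h)$, we have $\mathcal R_{(2,3)}=S_{(2,3)}$, and $x_2$ does not divide $x_1^2y_1^2y_2$.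

\emph{Second step.} Let $T'$ be the minimal resolution of $K$ over $U$, so $T'_1=U\otimes U_1$, and let $X=R\otimes_UT'$. A comparison map $T'\to(S\otimes_AL)_\Delta$ can be chosen to send the generator $x_iy_j$ of $T'_1$ to $y_j$ in the $i$-th place. It induces $X\to Y$, and the cycle $\alpha^2\otimes\gamma-\beta^2\otimes\beta$ of $X_1$ maps to $\zeta$.

\emph{Third step.} Let $T$ be a free resolution of $K$ over $R$. We shall see that there is an exact sequence $\operatorname{Tor}_2^R(K,K)\to K\otimes_RH_1(Y)\to H_1(T\otimes_RY)$. The class of $\zeta$ is nonzero in the middle. Its image on the right comes from $H_1(T\otimes_RX)=\operatorname{Tor}_1^U(K,K)=U_1$, which is zero in degree $3$. Hence $\operatorname{Tor}^R_2(K,K)_3\ne0$.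
\end{example}

Two things change in general. First, the syzygy at the point $(r,q)$ reaches the diagonal with a coefficient from $A_\tau$, and $\tau$ may be positive (for $d=5$, $c=2$ one has $r=2$, $q=1$, $\tau=1$). A resolution of $K$ over $A$ sees only coefficients of degree $0$, so we replace $K$ by $A/A_{\ge\tau+1}$. Second, we cannot write down cycles of $X$ in homological degree $q$; we build them in $q$ steps, and \eqref{eq:U} kills the obstruction at each step.

\subsection{Proof of Theorem~\ref{thm:non}}
Let $1\le c<d$, $\kappa>0$, $k\ge q+1$, and put $s_0=q+r$. The number $\tau$ of Lemma~\ref{lem:cone} satisfies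
\[
\tau=cs_0-dq,\qquad 0\le\tau<\kappa\le c<d .
\]
We have $A_\tau\ne0$: if $A_i=0$ for some $i$, then $A$ vanishes in all degrees $\ge i$, which is impossible because the powers of the nonzerodivisor $f_1$ are nonzero. Let $\bar A=A/A_{\ge\tau+1}$, let $L\to\bar A$ be a graded $A$-free resolution with $L_0=A$, and let $Y=(\mathcal R\otimes_AL)_\Delta$, a complex of graded $R$-modules.

\begin{lemma}\label{lem:HY}
We have $H_0(Y)=K$ and $H_i(Y)=0$ for $1\le i<q$. The module $H_q(Y)$ is nonzero and concentrated in degree $s_0$.
\end{lemma}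

\begin{proof}
The complex $F$ is an $A$-free resolution of $\mathcal R$, so $H_i(\mathcal R\otimes_AL)=\operatorname{Tor}^A_i(\mathcal R,\bar A)=H_i(F\otimes_A\bar A)$ as bigraded spaces. Since $d>\tau$, the $f_j$ act as zero on $\bar A$. Only the maps $\iota_y$ survive, and $F\otimes_A\bar A$ is the direct sum of $\bar A[y]$ in homological degree $0$ and, for $1\le a\le k-1$, of the complexes
\[
\bar A(-ad)\otimes\Big(\cdots\to{\textstyle\bigwedge^{a+2}}K^k\otimes K[y](-2)\to{\textstyle\bigwedge^{a+1}}K^k\otimes K[y](-1)\to0\Big)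
\]
that end in homological degree $a$. The Koszul complex on $y$ is exact in positive homological degrees. So the truncated complex in parentheses has homology only at its right end, namely
\[
Z_a=\operatorname{im}\big({\textstyle\bigwedge^{a+1}}K^k\otimes K[y](-1)\to{\textstyle\bigwedge^a}K^k\otimes K[y]\big).
\]
For $1\le a\le k-1$ this is a submodule of a free $K[y]$-module with $(Z_a)_1\ne0$, so $(Z_a)_n\ne0$ for all $n\ge1$. Slicing gives
\[
H_0(Y)_s=\bar A_{cs}\otimes K[y]_{es},\qquad H_i(Y)_s=\bar A_{cs-id}\otimes(Z_i)_{es}\quad(1\le i\le k-1).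
\]
Since $\tau<c$, we get $H_0(Y)=K$. Let $1\le i\le q$ and $H_i(Y)_s\ne0$, and put $\rho=s-i$. Then $0\le c\rho-d'i\le\tau$; in particular $\rho\ge1$ and $(\rho,i)\in\Sigma$. If $i\le\nu\rho$, then $c\rho-d'i=\kappa\rho+d'(\nu\rho-i)\ge\kappa>\tau$, which is excluded. So $i>\nu\rho$, and Lemma~\ref{lem:cone} gives $\rho\ge r$ and $i=q$. Now $c\rho-d'q=\tau+c(\rho-r)\le\tau$ forces $\rho=r$. Conversely $H_q(Y)_{s_0}=A_\tau\otimes(Z_q)_{es_0}\ne0$, because $q\le k-1$.
\end{proof}

The last line is the only place where $k\ge q+1$ is used. Next we compare $Y$ with a complex that comes from the Koszul ring $U$. Let $T'\to K$ be the minimal graded $U$-free resolution, $T'_0=U$, and let $X=R\otimes_UT'$. Since $S$ is $A$-free and $\tau<c$, the complex $(S\otimes_AL)_\Delta$ resolves $\bar A[y]_\Delta=K$ over $U$, and its $0$-th term is $U$. So there is a chain map $\psi\colon T'\to(S\otimes_AL)_\Delta$ over $\operatorname{id}_K$ with $\psi_0=\operatorname{id}_U$. For bigraded $S$-modules there is a natural map $N_\Delta\otimes_UN'_\Delta\to(N\otimes_SN')_\Delta$,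 and with it $\psi$ induces an $R$-linear chain map
\[
\varphi\colon X\to R\otimes_U(S\otimes_AL)_\Delta\to(\mathcal R\otimes_AL)_\Delta=Y .
\]

\begin{lemma}\label{lem:onto}
The map $H_q(\varphi)\colon H_q(X)\to H_q(Y)$ is surjective in degree $s_0$.
\end{lemma}

\begin{proof}
We computed $H_q(Y)$ from $F\otimes_A\bar A$, so we first replace $\mathcal R$ by $F$. The construction of $\varphi$ with $F$ in place of $\mathcal R$ gives the upper left map in the commutative diagram
\[
\begin{array}{ccccc}
F_\Delta\otimes_UT'&\longrightarrow&(F\otimes_AL)_\Delta&\longrightarrow&(F\otimes_A\bar A)_\Delta\\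
\downarrow&&\downarrow&&\\
X&\xrightarrow{\ \varphi\ }&Y.&&
\end{array}
\]
The vertical maps are induced by $F\to\mathcal R$ and are quasi-isomorphisms, because $T'$ is $U$-free and $L$ is $A$-free. The upper right map is a quasi-isomorphism because $F$ is $A$-free. So it suffices to show that the composite $\Phi$ of the upper row is surjective on $H_q$ in degree $s_0$. On $F_{i\Delta}\otimes T'_j$ the map $\Phi$ is zero for $j>0$, and for $j=0$ it is the surjection $F_{i\Delta}\to(F_i\otimes_A\bar A)_\Delta$. Lift a $q$-cycle of degree $s_0$ of the target to an element $\omega_0\in(F_{q\Delta}\otimes T'_0)_{s_0}$. It remains to complete $\omega_0$ to a cycle $\omega_0+\omega_1+\dots+\omega_q$ with $\omega_n\in(F_{q-n,\Delta}\otimes T'_n)_{s_0}$.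

Let $\partial'$ and $\partial''$ be the parts of the differential that come from $F$ and from $T'$, with signs such that $\partial'\partial''+\partial''\partial'=0$. We construct $\omega_1,\dots,\omega_q$ with $\partial''\omega_n=-\partial'\omega_{n-1}$. Suppose that $\omega_0,\dots,\omega_{n-1}$ are given. The element $\partial'\omega_{n-1}\in F_{q-n,\Delta}\otimes T'_{n-1}$ is a $\partial''$-cycle: for $n=1$ because $\partial''$ vanishes on $T_0'$, and for $n\ge2$ because $\partial''\partial'\omega_{n-1}=-\partial'\partial''\omega_{n-1}=\partial'\partial'\omega_{n-2}=0$. So $\omega_n$ exists if $\operatorname{Tor}^U_{n-1}(F_{q-n,\Delta},K)_{s_0}=0$.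

Let $1\le n<q$. The summands of $F_{q-n}$ are $S(-ad,-b)$ with $1\le a,b\le q-n$. From $qd\le cs_0$ and $d>c$ we get
\[
\frac{ad}{c}\le\frac{(q-n)d}{c}\le s_0-\frac{nd}{c}<s_0-n,
\]
so $n-1+\lceil ad/c\rceil\le s_0-1$. Also $n-1+\lceil b/e\rceil\le q-1<s_0$. By \eqref{eq:U}, $t^U_{n-1}(F_{q-n,\Delta})<s_0$. For $n=q$ the group $\operatorname{Tor}^U_{q-1}(U,K)$ is zero or lives in degree $0\ne s_0$.

Since $\partial''\omega_0=0$ and $\partial'\omega_q=0$, the sum $\sum_n\omega_n$ is a cycle, and $\Phi$ maps it to the given cycle.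
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:non}]
Let $T\to K$ be a graded $R$-free resolution with $T_0=R$. For a complex $N$ of $R$-modules the inclusion $N=T_0\otimes_RN\subseteq T\otimes_RN$ gives a natural map $\eta_N\colon H_q(N)\to H_q(T\otimes_RN)$.

The map $\eta_Y$ is zero. Indeed, $T\otimes_RX=T\otimes_UT'$ is quasi-isomorphic to $K\otimes_UT'$, so $H_q(T\otimes_RX)=\operatorname{Tor}_q^U(K,K)$ lives in degree $q\ne s_0$, as $U$ is Koszul. So $\eta_X$ is zero in degree $s_0$. By naturality $\eta_Y\circ H_q(\varphi)$ is zero in degree $s_0$, and Lemmas~\ref{lem:HY} and~\ref{lem:onto} give $\eta_Y=0$.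

Let $Y'\subseteq Y$ be the subcomplex $\cdots\to Y_{q+1}\to\ker(Y_q\to Y_{q-1})\to0$. Then $H_q(Y')=H_q(Y)$, and by Lemma~\ref{lem:HY} the only homology of $Y/Y'$ is $K$ in homological degree $0$. Tensoring $0\to Y'\to Y\to Y/Y'\to0$ with $T$ gives an exact sequence
\[
\operatorname{Tor}^R_{q+1}(K,K)\to H_q(T\otimes_RY')\to H_q(T\otimes_RY).
\]
The complex $T\otimes_RY'$ starts in homological degree $q$, so $H_q(T\otimes_RY')$ is the cokernel of $(T_1\otimes Y'_q)\oplus(T_0\otimes Y'_{q+1})\to T_0\otimes Y'_q$. This cokernel is $K\otimes_RH_q(Y)$, and $\eta_{Y'}$ is the natural surjection onto it. It is an isomorphism because $H_q(Y)$ lives in one degree. The composite of $\eta_{Y'}$ with the second map of the sequence is $\eta_Y=0$. So the second map is zero, and $\operatorname{Tor}^R_{q+1}(K,K)$ maps onto $H_q(Y)$, which is nonzero in degree $s_0=q+r>q+1$.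
\end{proof}

\section{An exterior model}\label{sec:C}

We turn to Theorem~\ref{thm:yes}. On the projective space with coordinates $y_1,\dots,y_k$, where $y_1\ne0$, the relations of the Rees algebra reduce to the $k-1$ elements $f_l-(y_l/y_1)f_1$ of degree $d$. Resolve the quotient by a Koszul complex, slice it, and forget its differential. The result is the following algebra. Let $1\le c<d$, let $V$ be a vector space of dimension $k-1$, and put
\[
C=\bigoplus_{\rho\ge0}C_\rho\subseteq A\otimes{\textstyle\bigwedge}V,\qquad C_\rho=\bigoplus_{j\ge0}A_{c\rho-d'j}\otimes{\textstyle\bigwedge^j}V .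
\]
Its components are indexed by the points of $\Sigma$ of height $\le k-1$, and $C_0=K$. If $\kappa>0$ and $k\ge q+1$, then $C$ is not even generated in degree $1$: the component $A_\tau\otimes\bigwedge^qV\subseteq C_r$ is nonzero, while products of $r$ elements of $C_1$ have exterior degree at most $\nu r<q$. In the remaining cases $C$ is as good as possible.

\begin{proposition}\label{prop:C}
Let $K$ be any field, $1\le c<d$, $k\ge2$, and $\kappa=0$ or $k\le q$. Then $C$ is Koszul.
\end{proposition}

Under these hypotheses $\nu\ge1$, since $\nu=0$ would give $\kappa=c>0$ and $q=1<k$. By Lemma~\ref{lem:cone} and $\dim V<k$, every nonzero component of $C_\rho$ has $j\le\nu\rho$; this is the only place in the proof of Theorem~\ref{thm:yes} where the hypothesis ``$\kappa=0$ or $k\le q$'' is used. With $i=\nu\rho-j$ we can write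
\begin{equation}\label{eq:C}
C_\rho=\bigoplus_{\substack{i+j=\nu\rho\\ i,j\ge0}}A_{\kappa\rho+d'i}\otimes{\textstyle\bigwedge^j}V .
\end{equation}
For $\kappa>0$ this exhibits $C$ as a diagonal of $G\otimes\bigwedge V$, where
\[
G=\bigoplus_{\rho,i\ge0}A_{\kappa\rho+d'i}
\]
is the commutative ring, bigraded by $(\rho,i)$, with multiplication induced from $A$. To apply Lemma~\ref{lem:slice} we need resolutions of the two quotients $A^{(d')}=G/(\rho\ge1)$ and $A^{(\kappa)}=G/(i\ge1)$. Their kernels are shifts of modules of the form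
\[
G\langle\alpha\rangle=\bigoplus_{\rho,i\ge0}A_{\kappa\rho+d'i+\alpha},\qquad\alpha\in\mathbb Z .
\]
Resolving $G\langle\alpha\rangle$ by the linear resolution of $K$ over $A$ leads to negative $\alpha$. In Lemma~\ref{lem:slice} such modules were shifts of modules with nonnegative index. Here they are not, because the region $\kappa\rho+d'i\ge\beta$ is not a translated quadrant, and they need their own bound.

\begin{lemma}\label{lem:G}
Let $\kappa\ge1$, and compute $t_j$ over $G$ with respect to the total degree $\rho+i$.
\begin{itemize}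
\item[(a)] $t_j(G\langle\alpha\rangle)\le j+\max\{0,-\alpha\}$ for all $j\ge0$ and $\alpha\in\mathbb Z$.
\item[(b)] For $m\ge1$ the groups $\operatorname{Tor}_m^G(K,A^{(d')})$ and $\operatorname{Tor}_m^G(K,A^{(\kappa)})$ live in bidegrees $(a,b)$ with $a+b\le m$, and with $a\ge1$ in the first case and $b\ge1$ in the second.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $j$, and for fixed $j$ we proceed in three steps.

\emph{The case $\alpha\ge0$}, by induction on $\alpha$. The module $G\langle0\rangle=G$ is free. For $\alpha\ge1$ the components of degrees $\kappa\rho+d'i+\alpha>0$ of the linear resolution of $K$ over $A$ form a complex of bigraded $G$-modules without homology, with $N_0=G\langle\alpha\rangle$ and $N_m$ a sum of copies of $G\langle\alpha-m\rangle$. In Lemma~\ref{lem:H}(a) the term $m=1$ is $t_j(G\langle\alpha-1\rangle)\le j$. For $m\ge2$, induction on $j$ bounds the term by $j-m+1+\max\{0,m-\alpha\}\le j$.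

\emph{The module $A^{(d')}$.} The part of $G$ with $\rho\ge1$ is $G\langle\kappa\rangle(-1,0)$. By \eqref{eq:ses}, $t_j(A^{(d')})\le\max\{t_j(G),1+t_{j-1}(G\langle\kappa\rangle)\}\le j$; the same holds for all smaller $j$.

\emph{The case $\alpha=-\beta<0$}, by induction on $\beta$. The part of $G\langle-\beta\rangle$ with $\rho\ge1$ is a submodule, and
\[
0\to G\langle\kappa-\beta\rangle(-1,0)\to G\langle-\beta\rangle\to Q\to0,\qquad Q=\bigoplus_iA_{d'i-\beta},
\]
is exact. By Corollary~\ref{cor:diag}(b), $Q$ has a free resolution over $A^{(d')}$ whose $m$-th term is generated in degrees $\le m+\lceil\beta/d'\rceil$. Read it as a complex of $G$-modules. Lemma~\ref{lem:H}(b) and the previous step give $t_j(Q)\le\max_m\{m+\lceil\beta/d'\rceil+(j-m)\}\le j+\beta$. The submodule has $t_j\le1+j+\max\{0,\beta-\kappa\}\le j+\beta$, by the first step if $\beta\le\kappa$ and by induction on $\beta$ otherwise. Now use \eqref{eq:ses}.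

(b) For $m\ge1$ the group $\operatorname{Tor}_m^G(K,A^{(d')})$ embeds in $\operatorname{Tor}^G_{m-1}(K,G\langle\kappa\rangle(-1,0))$. The module $G\langle\kappa\rangle(-1,0)$ lives in bidegrees with $\rho\ge1$, hence so does its minimal resolution, and (a) bounds the total degree by $1+(m-1)$. For $A^{(\kappa)}$ the kernel is the part of $G$ with $i\ge1$, which is $G\langle d'\rangle(0,-1)$; it lives in bidegrees with $i\ge1$, and (a) gives the same bound.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Recall that $\bigwedge V$ is Koszul over every field, and that the tensor product over $K$ of resolutions over two algebras is a resolution over their tensor product (K\"unneth formula).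

Let $\kappa=0$. By \eqref{eq:C}, $C=(A^{(d')}\otimes\bigwedge V)^{(\nu)}$. The ring $A^{(d')}$ is Koszul by Corollary~\ref{cor:diag}(b), the tensor product of two linear resolutions is linear, and Corollary~\ref{cor:diag}(b) applies once more.

Let $\kappa>0$. Give $\Lambda=G\otimes\bigwedge V$ the bigrading $(\rho,i+j)$. By \eqref{eq:C}, $C$ is the diagonal $\bigoplus_\rho\Lambda_{(\rho,\nu\rho)}$, and $\nu\ge1$. We check the hypothesis of Lemma~\ref{lem:slice}. The quotient $\Lambda'=A^{(d')}\otimes\bigwedge V$ is resolved by the minimal $G$-resolution of $A^{(d')}$ tensored with $\bigwedge V$, and Lemma~\ref{lem:G}(b) gives the bidegrees. The quotient $\Lambda''=A^{(\kappa)}\otimes K$ is resolved by the tensor product of the minimal $G$-resolution of $A^{(\kappa)}$ and the linear resolution of $K$ over $\bigwedge V$. A generator of its $m$-th term, $m=m'+m''\ge1$, has bidegree $(a,b'+m'')$, where $(a,b')=(0,0)$ if $m'=0$, and $a+b'\le m'$, $b'\ge1$ if $m'\ge1$. So the total degree is at most $m$ and the second degree is at least $1$.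
\end{proof}

\section{From the model to $R$ in characteristic zero}\label{sec:yes}

In this section $\operatorname{char}K=0$, $1\le c<d$, and $\kappa=0$ or $k\le q$. If $k=1$, then $R_s=A_{cs}f_1^{es}$, so $R\cong A^{(c)}$ is Koszul by Corollary~\ref{cor:diag}(b). Let $k\ge2$.

The plan is as follows. We write $R$ as the ring of sections of a graded sheaf of algebras $\mathcal S$ on $\mathbf P^{k-1}$. Proposition~\ref{prop:C} implies that $\mathcal S$ is Koszul over $\mathcal O$, so there is an exact Koszul complex of vector bundles. Its global sections form a complex of $R$-modules that should resolve $K$. There are two difficulties: taking global sections is not exact, and the terms are not free over $R$. Both are overcome by a bound on the Castelnuovo--Mumford regularity of the bundles, and this bound is where characteristic $0$ is needed.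

\subsection{The extended Rees algebra}
Let $D=\bigoplus_{n\in\mathbb Z}I^nt^n$ with $I^n=A$ for $n\le0$, bigraded by $D_{(g,n)}=(I^n)_{nd+g}t^n$. Then $\mathcal R$ is the part with $n\ge0$, and $R_s=D_{(cs,es)}$. Put $w_i=f_it$, of bidegree $(0,1)$, and $p=t^{-1}$, of bidegree $(d,-1)$. For the ideal $(z)\subset P$ the corresponding ring is generated by the $k+1$ algebraically independent elements $z_it$ and $t^{-1}$. By \eqref{eq:free}, $D=A\otimes_PK[p,w_1,\dots,w_k]$ with $z_i\mapsto pw_i$. Write $A\cong W\otimes_KP$ with a graded vector space $W=\bigoplus_{g\ge0}W_g$, finite-dimensional in each degree, with $W_0=K$. Then $D\cong W\otimes K[p,w]$, and since $p^jK[w]\cong K[w](j)$ in the second grading,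
\begin{equation}\label{eq:D}
D_{(g,*)}\cong\bigoplus_{j\ge0}W_{g-dj}\otimes K[w](j).
\end{equation}
This is a finitely generated graded free $K[w]$-module, zero for $g<0$. Freeness over $K[w]$ is the reason to prefer $D$ to $\mathcal R$: for a graded $K[w]$-module $N$ put
\[
M[N]=\bigoplus_{s\ge0}(D\otimes_{K[w]}N)_{(cs,es)};
\]
then $M$ is an \emph{exact} functor to graded $R$-modules. Put $M_a=M[K[w](a)]=\bigoplus_sD_{(cs,es+a)}$ for $a\in\mathbb Z$, so $M_0=R$.

Let $\mathbf P=\operatorname{Proj}K[w]=\mathbf P^{k-1}$. Let $\mathcal D_g$ be the sheaf of $D_{(g,*)}$, and put $\mathcal S_s=\mathcal D_{cs}$ and $\mathcal S=\bigoplus_s\mathcal S_s$. This is a graded $\mathcal O$-algebra. By \eqref{eq:D} each $\mathcal S_s$ is a finite sum of line bundles $\mathcal O(j)$ with $j\ge0$, $\mathcal S_0=\mathcal O$, and $\mathcal S_1=A_c\otimes\mathcal O$ because $c<d$. For a vector bundle $\mathcal V$ let $\Gamma_*(\mathcal V)=\bigoplus_nH^0(\mathcal V(n))$ and $M[\mathcal V]=M[\Gamma_*(\mathcal V)]$. By \eqref{eq:D},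
\[
M[\mathcal V]_s=H^0\big(\mathcal S_s\otimes\mathcal V(es)\big).
\]
Since $k\ge2$, we have $\Gamma_*(\mathcal O(a))=K[w](a)$, so $M[\mathcal O(a)]=M_a$. In particular $R_s=H^0(\mathcal S_s(es))$, and $R$ acts on $M[\mathcal V]$ through the multiplication of $\mathcal S$.

\subsection{Regularity}
A coherent sheaf $\mathcal F$ on $\mathbf P$ has $\operatorname{reg}\mathcal F\le m$ if $H^i(\mathcal F(m-i))=0$ for all $i\ge1$. This property passes to direct summands and to extensions, and $\operatorname{reg}\mathcal F\le m$ gives $\operatorname{reg}\mathcal F(n)\le m-n$. We recall three standard facts; $\mathfrak m=(w_1,\dots,w_k)$.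
\begin{itemize}
\item[(R1)] (Castelnuovo--Mumford) If $\operatorname{reg}\mathcal F\le m$, then $\mathcal F(m)$ is globally generated and $H^i(\mathcal F(n))=0$ for all $i\ge1$ and $n\ge m-i$.
\item[(R2)] If $N$ is a finitely generated graded $K[w]$-module with $H^i_{\mathfrak m}(N)_n=0$ for all $i$ and all $n>m-i$, then the $\beta$-th term of its minimal free resolution is generated in degrees $\le m+\beta$.
\item[(R3)] If $\mathcal V$ is a vector bundle on $\mathbf P$, $k\ge2$, then $N=\Gamma_*(\mathcal V)$ is finitely generated, $H^0_{\mathfrak m}(N)=H^1_{\mathfrak m}(N)=0$, and $H^{i+1}_{\mathfrak m}(N)_n=H^i(\mathcal V(n))$ for $i\ge1$.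
\end{itemize}
Let $E=\ker(\mathcal O^k\xrightarrow{(w_1,\dots,w_k)}\mathcal O(1))$, a bundle of rank $k-1$.

\begin{lemma}\label{lem:reg}
If $\mathcal V$ is a bundle with $\operatorname{reg}\mathcal V\le m$ and $\operatorname{reg}\mathcal F\le l$, then $\operatorname{reg}(\mathcal F\otimes\mathcal V)\le m+l$. Moreover $\operatorname{reg}E^{\otimes j}\le j$ for all $j\ge0$.
\end{lemma}

\begin{proof}
We use that $H^i(\mathcal O(n))=0$ for $0<i<k-1$ and all $n$, and for $i=k-1$ and $n>-k$; in particular $H^i(\mathcal O(1-i))=0$ for $i\ge1$. By (R1) the map $H^0(\mathcal V(m))\otimes\mathcal O(-m)\to\mathcal V$ is onto, and its kernel $\mathcal V_1$ is a bundle. It has $\operatorname{reg}\mathcal V_1\le m+1$: the group $H^1(\mathcal V_1(m))$ vanishes because the map is onto on $H^0$ after twisting by $m$ and $H^1(\mathcal O)=0$, and for $i\ge2$ the group $H^i(\mathcal V_1(m+1-i))$ lies between $H^{i-1}(\mathcal V(m-(i-1)))=0$ and copies of $H^i(\mathcal O(1-i))=0$. Iterating, we get exact sequences of bundles $0\to\mathcal V_{\beta+1}\to\mathcal O(-m-\beta)^{b_\beta}\to\mathcal V_\beta\to0$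 with $\mathcal V_0=\mathcal V$. They are locally split, so they stay exact after tensoring with $\mathcal F(m+l-i)$. For $i\ge1$, since $H^{i+\beta}(\mathcal F(l-i-\beta))=0$, the group $H^{i+\beta}(\mathcal F\otimes\mathcal V_\beta(m+l-i))$ embeds in the same group with $\beta+1$ in place of $\beta$. These groups vanish for $i+\beta\ge k$, hence for $\beta=0$.

It remains to show $\operatorname{reg}E\le1$. We have $H^1(E)=\operatorname{coker}(K^k\to H^0(\mathcal O(1)))=0$, and for $2\le i\le k-1$ the group $H^i(E(1-i))$ lies between $H^{i-1}(\mathcal O(2-i))=0$ and $H^i(\mathcal O(1-i))^k=0$.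
\end{proof}

\subsection{The Koszul complex of $\mathcal S$}
We connect $\mathcal S$ with $C$. The ring $P\otimes\mathcal O$ is $\operatorname{Sym}(\mathcal O^k)$, the sheaf of $K[p,w]$ is $\operatorname{Sym}(\mathcal O(1))$, and $z_i\mapsto pw_i$ is the map induced by $\mathcal O^k\to\mathcal O(1)$. Locally $E$ is spanned by $k-1$ members of a basis of $\mathcal O^k$, so the Koszul complex with terms $P(-dj)\otimes\bigwedge^jE$ resolves $\operatorname{Sym}(\mathcal O(1))$. By \eqref{eq:free} the Koszul complex with terms $A(-dj)\otimes\bigwedge^jE$ resolves $\bigoplus_g\mathcal D_g$. It is a differential graded algebra, and the augmentation is multiplicative. Its part in degrees $g=cs$ is a differential graded algebra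
\[
\mathcal K=\bigoplus_s\mathcal K_s,\qquad\mathcal K_s=\bigoplus_jA_{cs-dj}\otimes{\textstyle\bigwedge^j}E,
\]
with $\bigwedge^j$ in homological degree $j$. Each $\mathcal K_s$ is a bounded complex of bundles that resolves $\mathcal S_s$, and $\mathcal K_0=\mathcal O$. Where $E\cong V\otimes\mathcal O$, the algebra underlying $\mathcal K$ is $C\otimes\mathcal O$, with $\rho=s-j$, because $cs-dj=c\rho-d'j$. A nonzero component with $s\ge1$ has $j\le cs/d<s$, so $\mathcal K_+=\bigoplus_{s\ge1}\mathcal K_s$ corresponds to $C_+\otimes\mathcal O$.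

\begin{proposition}\label{prop:B}
We have $H_n(\operatorname{Bar}(\mathcal S)_s)=0$ for $n\ne s$. The sheaf $\mathcal B_s=H_s(\operatorname{Bar}(\mathcal S)_s)$ is a vector bundle, $\mathcal B_0=\mathcal O$, $\mathcal B_1=A_c\otimes\mathcal O$, and $\operatorname{reg}\mathcal B_s\le s-1$ for $s\ge1$. There is a complex of graded left $\mathcal S$-modules with terms $\mathcal S\otimes\mathcal B_i$ whose component of degree $s\ge1$ is an exact sequence
\begin{equation}\label{eq:kos}
0\to\mathcal B_s\to\mathcal S_1\otimes\mathcal B_{s-1}\to\cdots\to\mathcal S_{s-1}\otimes\mathcal B_1\to\mathcal S_s\to0 .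
\end{equation}
\end{proposition}

\begin{proof}
The cases $s=0,1$ are immediate, since $\operatorname{Bar}(\mathcal S)_0=\mathcal O$ and $\operatorname{Bar}(\mathcal S)_1=\mathcal S_1$. Fix $s\ge1$.

\emph{A double complex.} Let $\mathcal K_+^{\otimes\ell}$ carry the tensor product differential $\delta$. Multiplying two adjacent factors is a chain map $\mathcal K_+^{\otimes\ell}\to\mathcal K_+^{\otimes(\ell-1)}$, so the bar differential $\partial$ commutes with $\delta$. In internal degree $s$ we get a finite double complex of bundles, indexed by the bar length $\ell$ and the total exterior degree $j$, with total degree $\ell+j$. For fixed $\ell$ the map $(\mathcal K_+^{\otimes\ell})_s\to(\mathcal S_+^{\otimes\ell})_s$ is a quasi-isomorphism: replace one factor at a time, and use that tensoring with a bounded complex of bundles preserves quasi-isomorphisms. So the total complex is quasi-isomorphic to $\operatorname{Bar}(\mathcal S)_s$. We compute its homology by taking $\partial$ first. The row with exterior degree $j$ has $\ell$-th term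
\begin{equation}\label{eq:row}
\bigoplus A_{cs_1-dj_1}\otimes\cdots\otimes A_{cs_\ell-dj_\ell}\otimes{\textstyle\bigwedge^{j_1}}E\otimes\cdots\otimes{\textstyle\bigwedge^{j_\ell}}E,
\end{equation}
the sum over $s_i\ge1$, $j_i\ge0$ with $\sum s_i=s$ and $\sum j_i=j$.

\emph{Vanishing.} Locally the row is $\mathcal O$ tensored with the part of $\operatorname{Bar}(C)$ of exterior degree $j$ and degree $\rho=s-j$. By Proposition~\ref{prop:C} its homology is locally free and is zero unless $\ell=s-j$, that is, unless the total degree is $s$; as $\ell\ge1$, only $j\le s-1$ occurs. Call this homology $\mathcal E_j$. The first page of the spectral sequence is concentrated in total degree $s$, so all further differentials vanish. Hence $H_n(\operatorname{Bar}(\mathcal S)_s)=0$ for $n\ne s$, and $\mathcal B_s$ has a filtration with quotients $\mathcal E_0,\dots,\mathcal E_{s-1}$. In particular it is a bundle.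

\emph{Regularity.} The terms \eqref{eq:row} are built from $E$, but regularity does not pass to subquotients. We show that in characteristic $0$ the subquotient $\mathcal E_j$ is a direct summand of a sum of copies of $E^{\otimes j}$. Let $\mathfrak S_j$ act on $E^{\otimes j}$ by permuting the factors. For $\mathbf j=(j_1,\dots,j_\ell)$ let $\mathfrak S_{\mathbf j}=\mathfrak S_{j_1}\times\cdots\times\mathfrak S_{j_\ell}\subseteq\mathfrak S_j$ and $N_{\mathbf j}=K[\mathfrak S_j]\otimes_{K[\mathfrak S_{\mathbf j}]}\operatorname{sgn}$. Then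
\[
E^{\otimes j}\otimes_{K[\mathfrak S_j]}N_{\mathbf j}=E^{\otimes j}\otimes_{K[\mathfrak S_{\mathbf j}]}\operatorname{sgn}={\textstyle\bigwedge^{j_1}}E\otimes\cdots\otimes{\textstyle\bigwedge^{j_\ell}}E .
\]
If $\mathbf j'$ arises from $\mathbf j$ by adding two adjacent entries, then $\mathfrak S_{\mathbf j}\subseteq\mathfrak S_{\mathbf j'}$, and the natural surjection $N_{\mathbf j}\to N_{\mathbf j'}$ induces the exterior multiplication of the two factors, since both maps are compatible with the quotient maps from $E^{\otimes j}$. So the row is $E^{\otimes j}\otimes_{K[\mathfrak S_j]}\mathbf N_\bullet$, where $\mathbf N_\bullet$ is the complex of finite-dimensional $K[\mathfrak S_j]$-modules obtained from \eqref{eq:row} by writing $N_{\mathbf j}$ for the product of exterior powers. The ring $K[\mathfrak S_j]$ is semisimple. Hence the functor $E^{\otimes j}\otimes_{K[\mathfrak S_j]}-$ is exact, so $\mathcal E_j=E^{\otimes j}\otimes_{K[\mathfrak S_j]}H_{s-j}(\mathbf N_\bullet)$, and $H_{s-j}(\mathbf N_\bullet)$ is a direct summand of a finitely generated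 free module. This proves the claim. By Lemma~\ref{lem:reg}, $\operatorname{reg}\mathcal E_j\le j\le s-1$, so $\operatorname{reg}\mathcal B_s\le s-1$.

\emph{The exact sequence.} The one-sided bar complex $\mathcal S\otimes\operatorname{Bar}(\mathcal S)$ is exact in degree $s$. Filter it by the internal degree $i$ of the factor $\operatorname{Bar}(\mathcal S)$. On the associated graded complex the differential is $1\otimes\partial$, and $\mathcal S_{s-i}$ is locally free, so the first page consists of the sheaves $\mathcal S_{s-i}\otimes\mathcal B_i$ in homological degree $i$. The $n$-th differential lowers $i$ by $n$ and the homological degree by $1$, so it vanishes for $n\ge2$. The limit is zero, hence the first page is an exact complex. This is \eqref{eq:kos}. Its maps are the restrictions of $a_0[a_1|\cdots|a_i]\mapsto a_0a_1[a_2|\cdots|a_i]$ to $\mathcal S\otimes\mathcal B_i\subseteq\mathcal S\otimes\mathcal S_1^{\otimes i}$, and they are left $\mathcal S$-linear.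
\end{proof}

For $k=2$ the statement is easy to picture: $E\cong\mathcal O(-1)$, the differential of $\mathcal K$ is multiplication by $f_1w_2-f_2w_1$, and each $\mathcal E_j$ is a sum of copies of $\mathcal O(-j)$, which has regularity $j$.

\subsection{Global sections}
Twist \eqref{eq:kos} by $\mathcal O(es)$ and take global sections; this is the candidate for a resolution of $K$. Its terms are the modules $M[\mathcal B_i(ei)]$, and resolving $\Gamma_*(\mathcal B_i(ei))$ over $K[w]$ reduces them to the modules $M_a$, also with negative $a$. To reach $M_{-b}$ we use the same complex with another twist. For $b\ge0$ let $M^{(b)}_\bullet$ be the complex of graded $R$-modules with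
\[
M^{(b)}_i=M[\mathcal B_i(ei-b)](-i),\qquad(M_i^{(b)})_s=H^0\big(\mathcal S_{s-i}\otimes\mathcal B_i(es-b)\big),
\]
whose component of degree $s\ge1$ consists of the global sections of \eqref{eq:kos} twisted by $\mathcal O(es-b)$. So $M^{(b)}_0=M_{-b}$.

\begin{lemma}\label{lem:Mb}
The complex $M^{(0)}_\bullet$ is a resolution of $K$. For $b\ge1$ the homology modules $\mathcal H_l$ of $M^{(b)}_\bullet$ satisfy $t_j(\mathcal H_l)\le l+b-1+t_j(K)$ for all $j$.
\end{lemma}

\begin{proof}
In degree $s=0$ the complex is $H^0(\mathcal O(-b))$ in homological degree $0$, which is $K$ for $b=0$ and $0$ for $b\ge1$. Let $s\ge1$, put $\mathcal L_i=\mathcal S_{s-i}\otimes\mathcal B_i(es-b)$ for $0\le i\le s$ and $\mathcal L_i=0$ otherwise, and let $\mathcal Z_i=\ker(\mathcal L_i\to\mathcal L_{i-1})$. The sequences $0\to\mathcal Z_{i+1}\to\mathcal L_{i+1}\to\mathcal Z_i\to0$ are exact for $i\ge0$. Hence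
\[
(\mathcal H_l)_s=\operatorname{coker}\big(H^0(\mathcal L_{l+1})\to H^0(\mathcal Z_l)\big)\subseteq H^1(\mathcal Z_{l+1}),
\]
and if $H^h(\mathcal Z_{l+h})\ne0$, then $H^h(\mathcal L_{l+h+1})\ne0$ or $H^{h+1}(\mathcal Z_{l+h+1})\ne0$. The second alternative fails for large $h$. So $(\mathcal H_l)_s\ne0$ implies $H^h(\mathcal L_i)\ne0$ for some $h\ge1$ and $i=l+h+1\le s$. The sheaf $\mathcal L_i$ is a sum of twists $\mathcal B_i(n)$ with $n\ge es-b$, and $H^h(\mathcal B_i(n))=0$ for $n\ge i-1-h=l$ by (R1) and Proposition~\ref{prop:B}. Therefore $es-b<l$, and $s\le es\le l+b-1$. For $b=0$ this contradicts $s\ge i>l$. For $b\ge1$ it shows that $\mathcal H_l$ has finite length with composition factors $K(-s)$, $s\le l+b-1$, and \eqref{eq:ses} gives the bound.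
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:yes}]
Let $k\ge2$, and compute $t_j$ over $R$. We prove four statements by one induction on $j\ge0$:
\begin{itemize}
\item[$(1_j)$] $t_j(K)\le j$;
\item[$(2_j)$] $t_j(M_a)\le j$ for $a\ge0$;
\item[$(3_j)$] $t_j(M_{-b})\le j+b$ for $b\ge1$;
\item[$(4_j)$] $t_j(M[\mathcal V])\le j+\max\{0,m\}$ for every bundle $\mathcal V$ with $\operatorname{reg}\mathcal V\le m$.
\end{itemize}
Assume all four for indices less than $j$. We prove them for $j$ in this order.

$(1_j)$. For $j=0$ there is nothing to prove. For $j\ge1$ apply Lemma~\ref{lem:H}(b) to $M^{(0)}_\bullet$. The term $i=0$ is $t_j(R)=-\infty$. For $i\ge1$ we have $\operatorname{reg}\mathcal B_i(ei)\le i-1-ei<0$, so $(4_{j-i})$ bounds the term by $i+(j-i)$.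

$(2_j)$. The module $M_0=R$ is free. Let $a\ge1$. The module $(K[w]/\mathfrak m^a)(a)$ has composition factors $K(n)$ with $1\le n\le a$, and $M[K(n)]_s=(D/wD)_{(cs,es+n)}=0$ for $s\ge0$, because $D/wD\cong W\otimes K[p]$ lives in second degrees $\le0$. By exactness, $M_a=M[\mathfrak m^a(a)]$. The ideal $\mathfrak m^a$ has a linear resolution: apply (R2) to $K[w]/\mathfrak m^a$, which has finite length and lives in degrees $\le a-1$. So $M_a$ has a resolution whose $\beta$-th term is a sum of copies of $M_{-\beta}$. Lemma~\ref{lem:H}(b) and $(3_{j-\beta})$ for $\beta\ge1$ give $t_j(M_a)\le\max\{t_j(R),\ \max_{1\le\beta\le j}(j-\beta+\beta)\}\le j$.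

$(3_j)$. We use induction on $b\ge1$ and apply Lemma~\ref{lem:H}(a) to $M^{(b)}_\bullet$. The term $i=1$ comes from $M_1^{(b)}=A_c\otimes M_{e-b}(-1)$ and is at most $1+j+\max\{0,b-e\}\le j+b$, by $(2_j)$ if $b\le e$ and by induction on $b$ otherwise. For $i\ge2$ we have $\operatorname{reg}\mathcal B_i(ei-b)\le b-1-(e-1)i\le b-1$, so $(4_{j-i+1})$ bounds the term by $i+(j-i+1)+(b-1)=j+b$. For the homology, Lemma~\ref{lem:Mb} and $(1_{j-l})$ give $t_{j-l}(\mathcal H_l)\le l+b-1+(j-l)<j+b$.

$(4_j)$. By (R1), (R3) and (R2), the $\beta$-th term of the minimal resolution of $\Gamma_*(\mathcal V)$ is a sum of modules $K[w](-\gamma)$ with $\gamma\le m+\beta$. Apply the exact functor $M$ and Lemma~\ref{lem:H}(b). By statements $(2)$ and $(3)$ for indices $\le j$ we have $t_{j-\beta}(M_{-\gamma})\le j-\beta+\max\{0,m+\beta\}\le j+\max\{0,m\}$.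

The statements $(1_j)$ say that $R$ is Koszul.
\end{proof}

\section{The sharp bound}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) If $c=0$, then $R$ is the $e$-th Veronese subring of $K[f_1,\dots,f_k]$, which is a polynomial ring by \eqref{eq:free}; so $R$ is Koszul by Corollary~\ref{cor:diag}(b). If $c\ge d$, then $R$ is Koszul by (ii). For $1\le c<d$ use Theorems~\ref{thm:non} and~\ref{thm:yes}.

(b) For $c\ge d$ use (a). If $\frac m{m+1}d\le c<d$, then $(m+1)c\ge m(c+d')$, so $c\ge md'$ and $\nu\ge m$. If $\kappa>0$, then $q=\nu r+1\ge2m+1\ge k$. So $R$ is Koszul by (a). For sharpness take $d'\ge2$, $c=md'-1$ and $d=(m+1)d'-1$. Then $\nu=m-1$, $\kappa=d'-1$, $r=2$ and $q=2m-1\le k-1$, so $R$ is not Koszul; for instance, take $A=K[x_1,\dots,x_k]$ and $f_i=x_i^d$. As $d'\to\infty$, the ratio $c/d$ tends to $\frac m{m+1}$.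

(c) For $k=1$ the bound in (ii) is $0$. The cases $k=2,3$ are (b) with $m=1$. For $k\ge4$ take $d=5$, $c=3$.
\end{proof}

\section{Characteristic two}\label{sec:two}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Here $d'=\nu=1$ and $\kappa=0$, so Theorem~\ref{thm:yes} applies in characteristic $0$. Let $\operatorname{char}K=2$ and $k\ge6$. The ring $R=K[x_i^2x_j]$ has a basis of monomials, so its bar complex is graded by exponent vectors. Let $\lambda$ be the exponent vector of $x_1^2x_2^2\cdots x_6^2$, which has degree $4$ in $R$. In multidegree $\lambda$, the space $\operatorname{Bar}_\ell$ has as basis the tuples $[\mu_1|\cdots|\mu_\ell]$ of nonzero exponent vectors of monomials of $R$ with sum $\lambda$, and $\partial$ is the sum, without signs, of the tuples obtained by adding two adjacent vectors. We show that $\operatorname{Bar}_4\to\operatorname{Bar}_3\to\operatorname{Bar}_2$ is not exact by exhibiting a cycle $\xi\in\operatorname{Bar}_3$ and a linear form $\phi$ on $\operatorname{Bar}_3$ with $\phi\circ\partial=0$ and $\phi(\xi)=1$.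

The vectors of degree one that are bounded by $\lambda$ are the exponents $(i;j)$ of $x_ix_j^2$ with $i\ne j$ in $\{1,\dots,6\}$. Put $o(i;j)=i$, the place of the odd entry. For two such vectors let $g(\mu,\mu')=1$ if $o(\mu)=o(\mu')$ and $g(\mu,\mu')=0$ otherwise.

\emph{The cycle.} Let $\xi=\sum[\mu|\lambda-\mu-\mu'|\mu']$, the sum over the four pairs with $\mu\in\{(1;2),(4;5)\}$ and $\mu'\in\{(1;3),(6;3)\}$. The middle vectors belong to monomials of $R$:
\[
\begin{array}{lll}
\mu=(1;2),&\mu'=(1;3):&x_4^2x_5^2x_6^2=(x_4^2x_5)(x_5x_6^2),\\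
\mu=(4;5),&\mu'=(1;3):&x_1x_4x_2^2x_6^2=(x_1x_2^2)(x_4x_6^2),\\
\mu=(4;5),&\mu'=(6;3):&x_4x_6x_1^2x_2^2=(x_4x_1^2)(x_6x_2^2),\\
\mu=(1;2),&\mu'=(6;3):&x_1x_6x_4^2x_5^2=(x_1x_4^2)(x_6x_5^2).
\end{array}
\]
We have $\partial[\mu|\lambda-\mu-\mu'|\mu']=[\lambda-\mu'|\mu']+[\mu|\lambda-\mu]$. Each $\mu$ and each $\mu'$ occurs in two pairs, so $\partial\xi=0$.

\emph{The linear form.} The triples in $\operatorname{Bar}_3$ have degrees $(1,2,1)$, $(1,1,2)$ or $(2,1,1)$. On the first type put $\phi[\mu|\eta|\mu']=g(\mu,\mu')$. Then $\phi(\xi)=1+0+0+0=1$. We have to define $\phi$ on the other two types so that it vanishes on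
\[
\partial[\mu_1|\mu_2|\mu_3|\mu_4]=[\mu_1+\mu_2|\mu_3|\mu_4]+[\mu_1|\mu_2+\mu_3|\mu_4]+[\mu_1|\mu_2|\mu_3+\mu_4].
\]
For this we split $g(\mu_1,\mu_4)$ into a term that depends on $\eta=\mu_1+\mu_2$ and $\mu_1$, and a term that depends on $\eta$ and $\mu_4$. No entry of $\eta$ exceeds $2$, and $\eta$ is congruent modulo $2$ to the sum of the unit vectors at $o(\mu_1)$ and $o(\mu_2)$. So $\eta$ has two entries equal to $1$, or none.
\begin{itemize}
\item Suppose that $\eta$ has entries $1$ at $i<i'$. Then so does $\lambda-\eta=\mu_3+\mu_4$, and $o(\mu_1),o(\mu_4)\in\{i,i'\}$. Let $\alpha_\eta(\mu)=1$ if $o(\mu)=i$, let $\beta_\eta(\mu)=1$ if $o(\mu)=i'$, and let both be $0$ otherwise. For $(o(\mu_1),o(\mu_4))=(i,i),(i,i'),(i',i),(i',i')$ the sum $\alpha_\eta(\mu_1)+\beta_\eta(\mu_4)$ is $1,0,0,1$ in $K$, which is $g(\mu_1,\mu_4)$.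
\item Suppose that $\eta$ has no entry $1$. Then $\eta$ and $\lambda-\eta$ have disjoint supports, so $g(\mu_1,\mu_4)=0$. Let $\alpha_\eta=\beta_\eta=0$.
\end{itemize}
Put $\phi[\mu_1|\mu_2|\zeta]=\alpha_{\mu_1+\mu_2}(\mu_1)$ if $\zeta$ has degree $2$, and $\phi[\eta|\mu_3|\mu_4]=\beta_\eta(\mu_4)$ if $\eta$ has degree $2$. Then $\phi(\partial[\mu_1|\mu_2|\mu_3|\mu_4])=\beta_\eta(\mu_4)+g(\mu_1,\mu_4)+\alpha_\eta(\mu_1)=0$.

So $\xi$ is not a boundary, $\operatorname{Tor}_3^R(K,K)_4\ne0$, and $R$ is not Koszul.
\end{proof}

\begin{remark}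
The proof of Theorem~\ref{thm:yes} uses characteristic $0$ only for the bound $\operatorname{reg}\mathcal B_s\le s-1$ in Proposition~\ref{prop:B}. So in the example of Proposition~\ref{prop:two} the algebra $C$ is Koszul and the complexes \eqref{eq:kos} are exact, and this bound fails for some $s$.
\end{remark}

\begin{remark}
In positive characteristic we do not determine all Koszul cases. For $k\le2$ the statement of the Question holds in all characteristics by (ii), and for $k=3$ and a polynomial ring $A$ it holds by (i). For $k=3$, positive characteristic, $A$ not a polynomial ring and $d/2\le c<2d/3$ we make no claim. For $k\ge4$ the statement fails over every field by Theorem~\ref{thm:non}.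
\end{remark}

\begin{thebibliography}{1}

\bibitem{Kumar}
Neeraj Kumar, \emph{Koszul property of diagonal subalgebras}, arXiv:1307.7381 (2013).

\end{thebibliography}
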